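\title{Good nuclear witnesses and embeddings into the ultrapower of $\mathcal O_2$}

\begin{abstract}
A finite tuple in a C$^*$-algebra has good nuclear witnesses if it can be modeled, up to arbitrarily small errors in the norms of $*$-polynomials, by tuples of operators on Hilbert space that almost factor through matrix algebras by completely positive contractions. We prove that a separable C$^*$-algebra $A$ embeds into an ultrapower of the Cuntz algebra $\mathcal O_2$ if and only if all finite tuples in $A$ have good nuclear witnesses, which answers a question of Goldbring and Sinclair. The proof embeds the suspension $C_0(\mathbb R,A)$ into an ultraproduct of matrix algebras, uses the witnesses to implement the shift of $\mathbb R$ by a unitary of $\mathcal O_2^\omega$, and recovers $A$ from the suspension and this unitary. We also give equivalent conditions in terms of ultraproducts of exact algebras, of completely bounded witnesses, and of witnesses for generators only.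
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $H$ is a separable infinite-dimensional Hilbert space and $\omega$ is a nonprincipal ultrafilter on $\mathbb N$. For C$^*$-algebras $B_n$, the \emph{ultraproduct} $\prod_\omega B_n$ is the quotient of the algebra of bounded sequences $(x_n)$ with $x_n\in B_n$ by the ideal of sequences with $\lim_\omega\|x_n\|=0$. The class of $(x_n)$ is written $(x_n)^\bullet$; its norm is $\lim_\omega\|x_n\|$, and $(x_n)$ is called a \emph{lift} of it. If $B_n=B$ for all $n$, this is the \emph{ultrapower} $B^\omega$. An \emph{embedding} is an injective $*$-homomorphism, not assumed unital. The Cuntz algebra $\mathcal O_2$ is the universal unital C$^*$-algebra generated by isometries $S_1,S_2$ with $S_1S_1^*+S_2S_2^*=1$, and a C$^*$-algebra is \emph{$\mathcal O_2^\omega$-embeddable} if it embeds into $\mathcal O_2^\omega$.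

An embedding into an ultrapower is a statement about approximation. By a \emph{$*$-polynomial} we mean a noncommutative polynomial without constant term in variables $x_1,x_2,\dots$ and their adjoints. Let $a=(a_1,\dots,a_m)$ be a tuple in a C$^*$-algebra, $\mathcal P$ a finite set of $*$-polynomials in $x_1,\dots,x_m$, and $\epsilon>0$. A tuple $a'$ of length $m$ in another C$^*$-algebra is a \emph{$(\mathcal P,\epsilon)$-model} of $a$ if
\[
\big|\,\|p(a')\|-\|p(a)\|\,\big|<\epsilon\qquad(p\in\mathcal P).
\]
If $A\subset B^\omega$ and the tuples $a^{(n)}$ in $B$ lift a tuple $a$ in $A$, then $\|p(a)\|=\lim_\omega\|p(a^{(n)})\|$ for every $p$, so $a$ has arbitrarily good models in $B$. For $B=\mathcal B(H)$ and separable $A$ this is no restriction, since $A$ itself acts faithfully on $H$. Models in $\mathcal O_2\subset\mathcal B(H)$ are special: because $\mathcal O_2$ is nuclear, they can be passed through a matrix algebra and back with a small error. This last property makes sense for any tuple of operators, without reference to $\mathcal O_2$. We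 write ``ccp'' for completely positive contractive and ``ucp'' for unital completely positive. For a tuple $a=(a_1,\dots,a_m)$ in $\mathcal B(H)$ put
\[
\Delta_{\mathrm{nuc}}(a)=\inf\ \max_{i\le m}\|\psi(\phi(a_i))-a_i\|,
\]
where the infimum is over all $k\in\mathbb N$ and all ccp maps $\phi:\mathcal B(H)\to M_k$ and $\psi:M_k\to\mathcal B(H)$. By Arveson's extension theorem it is equivalent to let $\phi$ be defined only on the operator system generated by $a$.

\begin{definition}\label{def:gnw}
A finite tuple $a$ in a C$^*$-algebra has \emph{good nuclear witnesses} if there is a bounded sequence of tuples $a^{(n)}$ in $\mathcal B(H)$, of the same length as $a$, with $\Delta_{\mathrm{nuc}}(a^{(n)})<1/n$ for all $n$, such that $a\mapsto(a^{(n)})^\bullet$ extends to an embedding of $C^*(a)$ into $\mathcal B(H)^\omega$. A C$^*$-algebra has good nuclear witnesses if every finite tuple in it does.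
\end{definition}

Equivalently (Lemma~\ref{lem:forms}), for every $\mathcal P$ and $\epsilon$ the tuple $a$ has a $(\mathcal P,\epsilon)$-model $a'$ in $\mathcal B(H)$ with $\Delta_{\mathrm{nuc}}(a')<\epsilon$. This has a reading in continuous logic. A quantifier-free formula in the language of C$^*$-algebras is an expression $\varphi(x)=F(\|p_1(x)\|,\dots,\|p_r(x)\|)$ with $F$ continuous. Being a $(\mathcal P,\epsilon)$-model of $a$ is a finite set of conditions of the form $\varphi(x)<r$ that $a$ satisfies. Conversely, by continuity of the functions $F$, finitely many conditions $\varphi(x)<r$ satisfied by $a$ are satisfied by every sufficiently good model of $a$. So wherever we ask for models, one may ask instead for tuples satisfying a given finite set of such conditions.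

Two facts are known: every $\mathcal O_2^\omega$-embeddable separable C$^*$-algebra has good nuclear witnesses; and every separable C$^*$-algebra is $\mathcal O_2^\omega$-embeddable if and only if every separable C$^*$-algebra has good nuclear witnesses. The second fact quantifies over all separable algebras at once. The question, posed in \cite{GS}, is whether the equivalence holds one algebra at a time: \emph{does a separable C$^*$-algebra have good nuclear witnesses if and only if it is $\mathcal O_2^\omega$-embeddable?} The answer is yes.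

\begin{theorem}\label{thm:main}
A separable C$^*$-algebra has good nuclear witnesses if and only if it is $\mathcal O_2^\omega$-embeddable.
\end{theorem}

The simplest case is that of an algebra $A\subset\prod_\omega M_{k_n}$. Both properties hold: a tuple in a corner $M_k\subset\mathcal B(H)$ has $\Delta_{\mathrm{nuc}}=0$, with $\phi$ the compression and $\psi$ the inclusion, and every $M_k$ embeds into $\mathcal O_2$ (Lemma~\ref{lem:O2}). This suggests a positive answer: witnesses pass the data of $A$ through matrix algebras, and $\mathcal O_2$ contains all of them. The obstacle is that the maps $\phi$ and $\psi$ are completely positive and have no reason to be multiplicative. They almost fix the entries of a witness, and nothing is assumed about the C$^*$-algebra that the witness generates. Nor can one hope to improve the maps $\phi$ to an embedding into $\prod_\omega M_{k_n}$, because of the following observation: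
\begin{equation}\label{eq:finite}
\text{if a unital algebra $A$ embeds into $\textstyle\prod_\omega M_{k_n}$, then every isometry in $A$ is unitary.}
\end{equation}
Indeed, lifting the image of $1$ to projections $p_n$ and passing to the matrix algebras $p_nM_{k_n}p_n$, we may take the embedding unital. A lift $(s_n)$ of an isometry $s$ has $\lim_\omega\|s_n^*s_n-1\|=0$, and for square matrices $s_ns_n^*$ and $s_n^*s_n$ have the same spectrum, so $ss^*=1$. Thus $\mathcal O_2$, which has good nuclear witnesses, does not embed into an ultraproduct of matrix algebras.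

The proof gets multiplicativity from a different source. Let $C=C_0(\mathbb R,A)$ be the suspension of $A$ and $\tau$ the shift $(\tau F)(t)=F(t-1)$.
\begin{enumerate}
\item[(1)] Suspensions are quasidiagonal, so $C$ has an embedding $\alpha$ into an ultraproduct of matrix algebras, whatever $A$ is.
\item[(2)] The algebra $A$ embeds into any C$^*$-algebra that contains $\alpha(C)$ and a unitary implementing $\tau$ (Lemma~\ref{lem:recover}).
\item[(3)] In $\mathcal O_2^\omega$ such a unitary exists as soon as $\tau$ and $\tau^{-1}$ are induced by ucp maps on the matrix algebras (Proposition~\ref{prop:criterion}).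
\item[(4)] The witnesses allow $\alpha$ to be chosen so that such ucp maps exist (Proposition~\ref{prop:construct}). This is the only use of the hypothesis.
\end{enumerate}

The second theorem, which is not needed for the first, lists further equivalent conditions. For a linear map $T$ between subspaces of C$^*$-algebras, $\|T\|_{cb}=\sup_r\|\mathrm{id}_{M_r}\otimes T\|$. A C$^*$-algebra $B$ is \emph{exact} if the minimal tensor product with $B$ preserves short exact sequences.

\begin{theorem}\label{thm:more}
For a separable C$^*$-algebra $A\ne0$ the following are equivalent.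
\begin{enumerate}
\item[(a)] $A$ is $\mathcal O_2^\omega$-embeddable.
\item[(b)] $A$ has good nuclear witnesses.
\item[(c)] $A$ embeds into $\prod_\omega B_n$ for some exact C$^*$-algebras $B_n$.
\item[(d)] There is $\lambda<\infty$ such that for every finite tuple $a$ in $A$, every finite set $\mathcal P$ of $*$-polynomials and every $\epsilon>0$ there are a $(\mathcal P,\epsilon)$-model $a'$ of $a$ in $\mathcal B(H)$, some $k$, and linear maps $\phi:\mathcal B(H)\to M_k$ and $\psi:M_k\to\mathcal B(H)$ with $\|\phi\|_{cb}\le1$, $\|\psi\|_{cb}\le\lambda$ and $\|\psi\phi(a_i')-a_i'\|<\epsilon$ for all $i$.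
\item[(e)] $A$ is generated by a countable set $X$ such that every finite tuple from $\{x,\,x^*x,\,xx^*:x\in X\}$ has good nuclear witnesses.
\end{enumerate}
If $A$ is unital and generated by a finite or infinite list of unitaries $u_1,u_2,\dots$, these are also equivalent to:
\begin{enumerate}
\item[(f)] every tuple $(u_1,\dots,u_n)$ has good nuclear witnesses.
\end{enumerate}
In particular, if $A$ is generated by finitely many unitaries $u_1,\dots,u_m$, then $A$ is $\mathcal O_2^\omega$-embeddable if and only if the single tuple $(u_1,\dots,u_m)$ has good nuclear witnesses.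
\end{theorem}

\section{Completely positive maps, ultraproducts and witnesses}\label{sec:prelim}

\subsection*{Standard facts}
A ccp map $\pi:B\to B'$ is \emph{nuclear} if for every finite set $Y\subset B$ and $\epsilon>0$ there are ccp maps $\phi:B\to M_k$ and $\psi:M_k\to B'$ with $\|\psi\phi(y)-\pi(y)\|<\epsilon$ for $y\in Y$. A separable C$^*$-algebra $B$ is \emph{quasidiagonal} if there are ccp maps $\kappa_j:B\to M_{l_j}$ with $\|\kappa_j(xy)-\kappa_j(x)\kappa_j(y)\|\to0$ and $\|\kappa_j(x)\|\to\|x\|$ for all $x,y\in B$. We use the following; $K$ and $L$ are Hilbert spaces.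

\begin{enumerate}
\item[(F1)] \emph{Stinespring, Schwarz, multiplicative domains.} A completely positive map $T:B\to\mathcal B(K)$ on a unital algebra has the form $T=V^*\pi(\cdot)V$ with $\pi$ a unital representation; hence $\|T\|=\|T\|_{cb}=\|T(1)\|=\|V\|^2$. If $T$ is ccp, then $T(z^*y)-T(z)^*T(y)=(R\pi(z)V)^*(R\pi(y)V)$ with $R=(1-VV^*)^{1/2}$. Taking $z=y$ gives the Schwarz inequality $T(y)^*T(y)\le T(y^*y)$. If equality holds, then $R\pi(y)V=0$, and we get Choi's multiplicative domain theorem: $T(zy)=T(z)T(y)$ for all $z\in B$.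
\item[(F2)] \emph{Extension.} By Arveson's theorem, a completely positive map from an operator system in a unital C$^*$-algebra $B$ to $\mathcal B(K)$ extends to a completely positive map on $B$. Consequently, \emph{a ccp map $T$ from any C$^*$-subalgebra $D\subset B$ to $\mathcal B(K)$ extends to a ccp map on $B$}. If $D$ has a unit $e$, extend $T$ to $eBe$, where the norm stays $\|T(e)\|$, and compose with $x\mapsto exe$. If $D$ has no unit, then $D+\mathbb C1$ is its unitization, $d+\mu1\mapsto T(d)+\mu1$ is ucp \cite[Prop.~2.2.1]{BO}, and Arveson's theorem applies to it.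
\item[(F3)] \emph{Choi--Kraus.} A ucp map $\sigma:M_m\to M_m$ has the form $\sigma(y)=\sum_{i=1}^rv_i^*yv_i$ with $v_i\in M_m$ and $\sum_iv_i^*v_i=1$.
\item[(F4)] $\mathcal O_2$ is nuclear: its identity map is a nuclear map.
\item[(F5)] \emph{Voiculescu's theorem} \cite{Voi}, see also \cite[\S7.3]{BO}: the cone $C_0((0,1],B)$ over any C$^*$-algebra $B$ is quasidiagonal. The suspension $C_0(\mathbb R,B)\cong C_0((0,1),B)$ is a subalgebra of the cone, and restricting the maps $\kappa_j$ shows that it is quasidiagonal too.
\end{enumerate}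

A property holds for \emph{$\omega$-many $n$} if it holds on a set belonging to $\omega$. Uniformly bounded linear maps $T_n:B_n\to B_n'$ induce a map $(T_n)^\bullet:(x_n)^\bullet\mapsto(T_nx_n)^\bullet$ of norm at most $\sup_n\|T_n\|$. It is an embedding if all $T_n$ are embeddings. It is ccp if all $T_n$ are, because $M_r(\prod_\omega B_n)=\prod_\omega M_r(B_n)$ and a positive element $y^*y$ has the positive lift $(y_n^*y_n)$. By functional calculus applied to a self-adjoint lift, positive contractions lift to positive contractions and projections lift to projections.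

\subsection*{Three forms of the definition}

\begin{lemma}\label{lem:forms}
For a finite tuple $a$ in a C$^*$-algebra the following are equivalent.
\begin{enumerate}
\item[(i)] $a$ has good nuclear witnesses.
\item[(ii)] There is a bounded sequence of tuples $a^{(n)}$ in $\mathcal B(H)$ with $\lim_\omega\Delta_{\mathrm{nuc}}(a^{(n)})=0$ such that $a\mapsto(a^{(n)})^\bullet$ extends to an embedding of $C^*(a)$ into $\mathcal B(H)^\omega$.
\item[(iii)] For every finite set $\mathcal P$ of $*$-polynomials and every $\epsilon>0$ there is a $(\mathcal P,\epsilon)$-model $a'$ of $a$ in $\mathcal B(H)$ with $\Delta_{\mathrm{nuc}}(a')<\epsilon$.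
\end{enumerate}
\end{lemma}

\begin{proof}
Condition (i) is a special case of (ii). Under (ii), $\omega$-many of the tuples $a^{(n)}$ are $(\mathcal P,\epsilon)$-models of $a$ with $\Delta_{\mathrm{nuc}}<\epsilon$, which gives (iii). The implication (iii)$\Rightarrow$(i) is the case of a finite list in the next lemma.
\end{proof}

The definition treats each tuple separately. The next lemma assembles the witnesses into one embedding of the whole algebra.

\begin{lemma}\label{lem:global}
Let $A$ be generated by a list $a_1,a_2,\dots$. Put $d(n)=n$ if the list is infinite and $d(n)=m$ if it has finite length $m$. Suppose that each tuple $(a_1,\dots,a_{d(n)})$ satisfies condition (iii) of Lemma~\ref{lem:forms}. Then there are operators $b_i^{(n)}\in\mathcal B(H)$ with $\|b_i^{(n)}\|\le\|a_i\|+1$, ccp maps $\phi_n:\mathcal B(H)\to M_{k_n}$ and $\psi_n:M_{k_n}\to\mathcal B(H)$, and an embedding $\theta:A\to\mathcal B(H)^\omega$ such that $\theta(a_i)=(b_i^{(n)})^\bullet$ for all $i$ and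
\begin{equation}\label{eq:witness}
\|\psi_n\phi_n(b_i^{(n)})-b_i^{(n)}\|<1/n\qquad(i\le d(n)).
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal P_1\subset\mathcal P_2\subset\cdots$ be finite sets of $*$-polynomials with coefficients in $\mathbb Q(\sqrt{-1})$, such that $\mathcal P_n$ involves only $x_1,\dots,x_{d(n)}$ and contains these variables, and such that every $*$-polynomial with coefficients in $\mathbb Q(\sqrt{-1})$ in the variables indexed by the list lies in some $\mathcal P_n$. Choose a $(\mathcal P_n,1/n)$-model $(b_1^{(n)},\dots,b^{(n)}_{d(n)})$ of $(a_1,\dots,a_{d(n)})$ and ccp maps satisfying \eqref{eq:witness}, and put $b_i^{(n)}=0$ for $i>d(n)$. The norm bound holds because $x_i\in\mathcal P_n$ for $i\le d(n)$. Let $b_i=(b_i^{(n)})^\bullet$. Then $\|p(b)\|=\lim_\omega\|p(b^{(n)})\|=\|p(a)\|$ for $p\in\bigcup_n\mathcal P_n$, and for all $*$-polynomials $p$ by continuity in the coefficients. Applied to differences $p-p'$, this shows that $p(a)\mapsto p(b)$ is a well-defined isometric $*$-homomorphism on a dense $*$-subalgebra of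 $A$. Let $\theta$ be its extension to $A$.
\end{proof}

\subsection*{The easy direction}

\begin{lemma}\label{lem:easy}
Suppose that each $B_n$ has a faithful representation $\pi_n:B_n\to\mathcal B(K_n)$ that is a nuclear map. Then every C$^*$-subalgebra $A$ of $\prod_\omega B_n$ has good nuclear witnesses.
\end{lemma}

\begin{proof}
Lift a tuple $a$ in $A$ to tuples $a^{(n)}$ in $B_n$. The algebra $D_n=C^*(a^{(n)})$ is separable, so it has a faithful representation $\varrho_n$ on $H$, and $(\varrho_n)^\bullet$ embeds $C^*(a)\subset\prod_\omega D_n$ into $\mathcal B(H)^\omega$ with $a\mapsto(\varrho_n(a^{(n)}))^\bullet$. Choose ccp maps $\phi:B_n\to M_k$ and $\psi:M_k\to\mathcal B(K_n)$ with $\|\psi\phi(a_i^{(n)})-\pi_n(a_i^{(n)})\|<1/n$ for all $i$. By (F2), the map $\phi\circ\varrho_n^{-1}$ on $\varrho_n(D_n)$ extends to a ccp map $\phi':\mathcal B(H)\to M_k$, and the map $\varrho_n\circ\pi_n^{-1}$ on $\pi_n(D_n)$ extends to a ccp map $\Pi:\mathcal B(K_n)\to\mathcal B(H)$. Then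
\[
\big\|\Pi\psi\phi'(\varrho_n(a_i^{(n)}))-\varrho_n(a_i^{(n)})\big\|=\big\|\Pi\big(\psi\phi(a_i^{(n)})-\pi_n(a_i^{(n)})\big)\big\|<1/n,
\]
so $\Delta_{\mathrm{nuc}}(\varrho_n(a^{(n)}))<1/n$.
\end{proof}

By (F4) every representation of $\mathcal O_2$ is a nuclear map, so Lemma~\ref{lem:easy} with $B_n=\mathcal O_2$ proves that $\mathcal O_2^\omega$-embeddable algebras have good nuclear witnesses.

\section{Two small cases}\label{sec:examples}

We identify $C_0(\mathbb R)\otimes B$ with $C_0(\mathbb R,B)$, where $(f\otimes b)(t)=f(t)b$, and write $\tau$ for the shift $(\tau F)(t)=F(t-1)$ on all these algebras; thus $\tau(f\otimes b)=\tau(f)\otimes b$. The first example shows how an algebra is recovered from its suspension and the shift. The second shows what $\mathcal O_2$ adds to matrix algebras.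

\begin{example}[$A=\mathbb C$]\label{ex:C}
For $n\ge2$ let $G_n=\{k/n:-n^2\le k<n^2\}$, a grid in $[-n,n)$, and let $(\delta_s)_{s\in G_n}$ be the standard basis of $\ell^2(G_n)$. The $*$-homomorphisms $\alpha_n:C_0(\mathbb R)\to M_{2n^2}$ given by $\alpha_n(f)\delta_s=f(s)\delta_s$ satisfy $\|\alpha_n(f)\|\to\|f\|$, so $\alpha=(\alpha_n)^\bullet$ is an embedding. Let $v_n$ be the permutation unitary $\delta_s\mapsto\delta_{s+1}$, with $s+1$ read modulo $2n$ in $[-n,n)$. Then $v_n\alpha_n(f)v_n^*$ is diagonal, with entry $f(s-1)$ at $s\ge-n+1$ and entry $f(s-1+2n)$ at $s<-n+1$. Hence $\|v_n\alpha_n(f)v_n^*-\alpha_n(\tau f)\|\le2\sup_{|t|\ge n-1}|f(t)|\to0$, and $v=(v_n)^\bullet$ implements $\tau$.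

To embed $A=\mathbb C$ is to find a nonzero projection. There is none in $\alpha(C_0(\mathbb R))$, but there is one once $v$ is available. For a grid point $t\in[0,1)$, project the plane spanned by $\delta_t,\delta_{t+1}$ onto the unit vector $\sqrt t\,\delta_t+\sqrt{1-t}\,\delta_{t+1}$; the matrix is
\[
\begin{pmatrix}t&\sqrt{t(1-t)}\\ \sqrt{t(1-t)}&1-t\end{pmatrix}.
\]
At $t=0$ the vector sits at the point $1$, and as $t\to1$ it concentrates at the point $t\to1$ again, so the entries are continuous functions of the position on the line. Namely, let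
\begin{equation}\label{eq:hg}
h(t)=\begin{cases}t&0\le t\le1,\\ 2-t&1\le t\le2,\\ 0&\text{otherwise,}\end{cases}\qquad
g(t)=\begin{cases}\sqrt{h(t)-h(t)^2}&1\le t\le2,\\ 0&\text{otherwise.}\end{cases}
\end{equation}
The function $g$ is continuous since $h(1)=1$ and $h(2)=0$, and $g(t+1)=\sqrt{t(1-t)}$ for $t\in[0,1]$. The operator $\alpha_n(h)+\alpha_n(g)v_n+v_n^*\alpha_n(g)$ acts on each of the planes above by the displayed matrix and kills $\delta_s$ for $s\notin[0,2)$. It is a projection of rank $n$.
\end{example}

Lemma~\ref{lem:recover} will show that the same formula, with $h\otimes a$ and $g\otimes a$ in place of $h$ and $g$, embeds any $A$. In the example the unitary $v$ lies in the ultraproduct of matrix algebras. By \eqref{eq:finite} this is impossible when $A$ is unital and contains a nonunitary isometry, for then Lemma~\ref{lem:recover} would embed $A$ into that ultraproduct. In general the shift is induced on the matrix algebras only by completely positive maps, and the unitary has to be found in a larger algebra.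

\begin{example}[multiplicities disappear in $\mathcal O_2$]\label{ex:M3}
Let $p=e_{11}$ and $q=e_{11}+e_{22}$ in $M_3$, and think of them as $*$-homomorphisms $\mathbb C\to M_3$. They have different ranks, so they are not unitarily equivalent. They are, however, exchanged by ucp maps: $\sigma^+(y)=y_{11}q+y_{33}(1-q)$ sends $p$ to $q$, and $\sigma^-(y)=y_{11}p+y_{33}(1-p)$ sends $q$ to $p$. Now put $w_1=S_1$, $w_2=S_2S_1$, $w_3=S_2^2$. These are isometries whose range projections add up to $1$, and $e_{kl}\mapsto w_kw_l^*$ embeds $M_3$ unitally into $\mathcal O_2$. The isometries $S_1S_1$, $S_1S_2$, $S_2$ also have range projections adding up to $1$, so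
\[
u=S_1S_1w_1^*+S_1S_2w_2^*+S_2w_3^*
\]
is a unitary. Since $p=S_1S_1^*$ fixes the first two terms and kills the third, $u^*pu=w_1w_1^*+w_2w_2^*=q$.
\end{example}

The next section shows that this is a general mechanism: two $*$-homomorphisms into $\prod_\omega M_{m_n}$ that are exchanged by ucp maps become unitarily equivalent in $\mathcal O_2^\omega$.

\section{From ucp maps to an embedding}\label{sec:criterion}

\subsection*{Recovering $A$ from its suspension}

\begin{lemma}\label{lem:recover}
Let $N$ be a unital C$^*$-algebra, $\alpha:C_0(\mathbb R,A)\to N$ an embedding, and $v\in N$ a unitary with $v\alpha(x)v^*=\alpha(\tau x)$ for all $x$. With $h,g$ as in \eqref{eq:hg},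
\[
\pi(a)=\alpha(h\otimes a)+\alpha(g\otimes a)\,v+v^*\alpha(g\otimes a)
\]
defines an embedding $\pi:A\to N$.
\end{lemma}

\begin{proof}
That the operator in Example~\ref{ex:C} is a projection comes down to three identities:
\begin{equation}\label{eq:ident}
g\,\tau(g)=0,\qquad g\,(h+\tau(h))=g,\qquad h^2+g^2+\tau^{-1}(g^2)=h.
\end{equation}
The first holds because $g$ is supported in $[1,2]$, $\tau(g)$ in $[2,3]$, and $g(2)=0$. The second holds because $h+\tau(h)=(2-t)+(t-1)=1$ on $[1,2]$. For the third, $\tau^{-1}(g^2)(t)=g(t+1)^2$ equals $t(1-t)=h-h^2$ on $[0,1]$ and vanishes elsewhere, while $g^2$ equals $h-h^2$ on $[1,2]$ and vanishes elsewhere; both vanish at $t=1$.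

The map $\pi$ is linear, and taking adjoints exchanges its last two terms, so $\pi(a)^*=\pi(a^*)$. We sort the nine terms of $\pi(a)\pi(b)$ by their degree in $v$, using $v\alpha(x)=\alpha(\tau x)v$ and $\alpha(x)v^*=v^*\alpha(\tau x)$:
\begin{align*}
\text{degree }2:\quad&\alpha(g\otimes a)v\,\alpha(g\otimes b)v=\alpha(g\tau(g)\otimes ab)v^2=0,\\
\text{degree }{-2}:\quad&v^*\alpha(g\otimes a)\,v^*\alpha(g\otimes b)=v^{*2}\alpha(\tau(g)g\otimes ab)=0,\\
\text{degree }1:\quad&\alpha(h\otimes a)\alpha(g\otimes b)v+\alpha(g\otimes a)v\,\alpha(h\otimes b)\\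
&\qquad=\alpha\big((hg+g\tau(h))\otimes ab\big)v=\alpha(g\otimes ab)v,\\
\text{degree }{-1}:\quad&\alpha(h\otimes a)v^*\alpha(g\otimes b)+v^*\alpha(g\otimes a)\alpha(h\otimes b)\\
&\qquad=v^*\alpha\big((\tau(h)g+gh)\otimes ab\big)=v^*\alpha(g\otimes ab),\\
\text{degree }0:\quad&\alpha(h^2\otimes ab)+\alpha(g\otimes a)vv^*\alpha(g\otimes b)+v^*\alpha(g^2\otimes ab)v\\
&\qquad=\alpha\big((h^2+g^2+\tau^{-1}(g^2))\otimes ab\big)=\alpha(h\otimes ab).
\end{align*}
The sum is $\pi(ab)$, so $\pi$ is a $*$-homomorphism.

For injectivity it suffices to show that $a\ge0$ and $\pi(a)=0$ imply $a=0$. Nothing is known about $N$ beyond the covariance relation, so we isolate the term of degree $0$ by cutting with a function that is orthogonal to its own shift. Let $f\in C_c(\mathbb R)$ be supported in $[0.6,1.4]$ with $f(1)\ne0$; then $f\tau(f)=0$, and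
\begin{align*}
0&=\alpha(f\otimes a)\pi(a)\alpha(f\otimes a)\\
&=\alpha(f^2h\otimes a^3)+\alpha(fg\tau(f)\otimes a^3)v+v^*\alpha(\tau(f)gf\otimes a^3)=\alpha(f^2h\otimes a^3).
\end{align*}
As $\alpha$ is injective and $(f^2h)(1)\ne0$, we get $a^3=0$ and so $a=0$.
\end{proof}

\subsection*{From two isometries to a unitary}
Completely positive maps will produce isometries, not unitaries. The next lemma is a Cantor--Bernstein argument. If $s^*\alpha(\cdot)s=\beta$, then $\beta$ is a summand of $\alpha$, say $\alpha\cong\beta\oplus\gamma$. Isometries $r_1,r_2$ commuting with $\beta$ and with complementary ranges give $\beta\cong\beta\oplus\beta$, and so $\alpha\cong\beta\oplus\beta\oplus\gamma\cong\alpha\oplus\beta$. If also $\alpha$ is a summand of $\beta$, then $\beta\cong\beta\oplus\alpha$ in the same way, and $\alpha\cong\beta$. The proof writes these equivalences as formulas.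

\begin{lemma}\label{lem:CB}
Let $N$ be a unital C$^*$-algebra and $\alpha,\beta:C\to N$ be $*$-homomorphisms. Let $s,t\in N$ be isometries with $s^*\alpha(x)s=\beta(x)$ and $t^*\beta(x)t=\alpha(x)$ for all $x\in C$. Let $r_1,r_2\in N$ be isometries with $r_1r_1^*+r_2r_2^*=1$ that commute with $\alpha(C)\cup\beta(C)$. Then there is a unitary $u\in N$ with $\alpha(x)u=u\beta(x)$ for all $x\in C$.
\end{lemma}

\begin{proof}
First, $s$ intertwines. With $z=\alpha(x)s-s\beta(x)$ and $s^*s=1$,
\[
z^*z=s^*\alpha(x^*x)s-s^*\alpha(x^*)s\,\beta(x)-\beta(x^*)\,s^*\alpha(x)s+\beta(x^*)\beta(x),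
\]
and each of the four terms is $\pm\beta(x^*x)$, with total $0$. So $\alpha(x)s=s\beta(x)$. Taking adjoints with $x^*$ in place of $x$ gives $s^*\alpha(x)=\beta(x)s^*$, and hence $ss^*$ commutes with $\alpha(C)$. The equivalence $\alpha\cong\alpha\oplus\beta$ is implemented by
\[
c_1=sr_1s^*+(1-ss^*),\qquad c_2=sr_2.
\]
Indeed, from $r_1^*r_2=0$ and $s^*(1-ss^*)=0$ we get
\begin{gather*}
c_1^*c_1=ss^*+(1-ss^*)=1,\qquad c_2^*c_2=1,\qquad c_1^*c_2=sr_1^*r_2=0,\\
c_1c_1^*+c_2c_2^*=s(r_1r_1^*+r_2r_2^*)s^*+(1-ss^*)=1,
\end{gather*}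
and, since the $r_i$ commute with $\beta(C)$,
\begin{align*}
\alpha(x)c_1&=sr_1\beta(x)s^*+(1-ss^*)\alpha(x)=sr_1s^*\alpha(x)+(1-ss^*)\alpha(x)=c_1\alpha(x),\\
\alpha(x)c_2&=s\beta(x)r_2=c_2\beta(x).
\end{align*}
The hypotheses are symmetric under exchanging $(\alpha,s)$ and $(\beta,t)$, so $d_1=tr_1t^*+(1-tt^*)$ and $d_2=tr_2$ satisfy $d_i^*d_j=\delta_{ij}$, $d_1d_1^*+d_2d_2^*=1$, $\beta(x)d_1=d_1\beta(x)$ and $\beta(x)d_2=d_2\alpha(x)$. Taking adjoints, $d_1^*\beta(x)=\beta(x)d_1^*$ and $d_2^*\beta(x)=\alpha(x)d_2^*$. Match the summands crosswise: $u=c_1d_2^*+c_2d_1^*$. Then $uu^*=c_1c_1^*+c_2c_2^*=1$, $u^*u=d_2d_2^*+d_1d_1^*=1$, and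
\[
\alpha(x)u=c_1\alpha(x)d_2^*+c_2\beta(x)d_1^*=c_1d_2^*\beta(x)+c_2d_1^*\beta(x)=u\beta(x).\qedhere
\]
\end{proof}

\subsection*{Matrix algebras inside $\mathcal O_2$}
Both ingredients of Lemma~\ref{lem:CB}, the isometries $s,t$ and the pair $r_1,r_2$, come from one property of $\mathcal O_2$: it contains $M_m$ together with a commuting unital image of $\mathcal O_2$.

\begin{lemma}\label{lem:O2}
For $m\ge1$ there are a unital embedding $\iota_m:M_m\to\mathcal O_2$ and a unital $*$-homomorphism $\nu_m:\mathcal O_2\to\mathcal O_2$ whose range commutes with $\iota_m(M_m)$. For every ucp map $\sigma:M_m\to M_m$ there is an isometry $s\in\mathcal O_2$ with $s^*\iota_m(y)s=\iota_m(\sigma(y))$ for all $y\in M_m$.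
\end{lemma}

\begin{proof}
Put $w_k=S_2^{k-1}S_1$ for $k<m$ and $w_m=S_2^{m-1}$. These are isometries. For $k<m$ we have $w_kw_k^*=S_2^{k-1}S_2^{*(k-1)}-S_2^kS_2^{*k}$, so the sum telescopes to $\sum_{k\le m}w_kw_k^*=1$. Projections with sum $1$ are orthogonal, so $w_k^*w_l=\delta_{kl}$. Therefore $\iota_m(e_{kl})=w_kw_l^*$ and $\nu_m(y)=\sum_kw_kyw_k^*$ define unital $*$-homomorphisms; $\iota_m$ is injective as $M_m$ is simple, and $\nu_m(y)w_kw_l^*=w_kyw_l^*=w_kw_l^*\nu_m(y)$.

Write $\sigma(y)=\sum_{i=1}^rv_i^*yv_i$ as in (F3). The construction above with $r$ in place of $m$, followed by $\nu_m$, gives $z_1,\dots,z_r$ commuting with $\iota_m(M_m)$ and satisfying $z_i^*z_j=\delta_{ij}$. For $s=\sum_iz_i\iota_m(v_i)$,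
\[
s^*\iota_m(y)s=\sum_{i,j}\iota_m(v_i)^*z_i^*z_j\,\iota_m(y)\iota_m(v_j)=\iota_m(\sigma(y)),
\]
and $y=1$ gives $s^*s=1$; this is where $\sigma$ has to be unital.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $C=C_0(\mathbb R,A)$. Suppose that there are an embedding $\alpha:C\to\prod_\omega M_{m_n}$ and ucp maps $\Psi_n^+,\Psi_n^-:M_{m_n}\to M_{m_n}$ with $(\Psi_n^\pm)^\bullet\circ\alpha=\alpha\circ\tau^{\pm1}$. Then $A$ embeds into $\mathcal O_2^\omega$.
\end{proposition}

\begin{proof}
Regard $\prod_\omega M_{m_n}$ as a subalgebra of $\mathcal O_2^\omega$ through $(\iota_{m_n})^\bullet$. Let $s_n,t_n\in\mathcal O_2$ be isometries implementing $\Psi_n^+,\Psi_n^-$ as in Lemma~\ref{lem:O2}, and put $s=(s_n)^\bullet$, $t=(t_n)^\bullet$, $\beta=\alpha\circ\tau$. Then $s^*ys=(\Psi_n^+)^\bullet(y)$ and $t^*yt=(\Psi_n^-)^\bullet(y)$ for $y\in\prod_\omega M_{m_n}$, so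
\[
s^*\alpha(x)s=\beta(x),\qquad t^*\beta(x)t=\alpha(\tau^{-1}\tau x)=\alpha(x)\qquad(x\in C).
\]
The isometries $r_i=(\nu_{m_n}(S_i))^\bullet$ satisfy $r_1r_1^*+r_2r_2^*=1$ and commute with $\prod_\omega M_{m_n}$, which contains $\alpha(C)=\beta(C)$. Lemma~\ref{lem:CB} gives a unitary $u$ with $\alpha(x)u=u\alpha(\tau x)$. Then $v=u^*$ satisfies $v\alpha(x)v^*=\alpha(\tau x)$, and Lemma~\ref{lem:recover} applies.
\end{proof}

\section{From witnesses to ucp maps}\label{sec:construct}

It remains to produce the data of Proposition~\ref{prop:criterion}. Suppose that $\kappa$ is a ccp map from a suspension into a finite-dimensional algebra $W$, almost multiplicative and almost isometric on a finite set $X$. We want a ccp map $\sigma$ on $W$ with $\sigma\kappa\approx\kappa\tau$ on $X$, and the natural candidate is $\kappa\tau\kappa^{-1}$. So we need a ccp map from $W$ back to the suspension that is an approximate left inverse of $\kappa$ on $X$. Its existence means that $X$ almost factors through $W$, which is a nuclearity condition on $X$, and this is the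 point where the witnesses enter. They give a factorization $x\approx QP(x)$ through some matrix algebra $M_q$ that has nothing to do with $\kappa$. Maps into $M_q$, unlike maps into the suspension, can be extended by (F2). This lets us write $P\approx R\kappa$, and then $QR$ is the left inverse.

The extension is made where $\kappa$ is exactly an embedding, namely on $\prod_jM_{l_j}$ modulo null sequences. The resulting map on $\prod_jM_{l_j}$ vanishes on every finite block of coordinates. The following lemma brings it back to finitely many coordinates.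

\begin{lemma}\label{lem:trunc}
Let $\mathcal W=\prod_{j\ge J}M_{l_j}$ be the algebra of bounded sequences, $\mathcal W^{(J')}=\bigoplus_{j=J}^{J'}M_{l_j}$, and $\mathrm{pr}_{J'}:\mathcal W\to\mathcal W^{(J')}$ the truncation. Let $R_0:\mathcal W\to M_q$ be ccp, $Y\subset\mathcal W$ finite, and $\epsilon>0$. Then for some $J'\ge J$ there is a ccp map $R:\mathcal W^{(J')}\to M_q$ with $\|R(\mathrm{pr}_{J'}y)-R_0(y)\|<\epsilon$ for $y\in Y$.
\end{lemma}

\begin{proof}
For a unital C$^*$-algebra $B$, a bounded linear map $T:B\to M_q$ corresponds to the functional $\widehat T([w_{ij}])=\sum_{i,j}T(w_{ij})_{ij}$ on $M_q(B)$, with inverse $T(w)_{ij}=\widehat T(e_{ij}\otimes w)$. Point-norm convergence of maps is weak$^*$ convergence of functionals. Moreover $T$ is completely positive if and only if $\widehat T$ is positive. One direction holds because $\widehat T(w)=\langle(\mathrm{id}\otimes T)(w)\xi,\xi\rangle$ with $\xi=\sum_ie_i\otimes e_i$. For the other, given $w=[w_{kl}]\ge0$ in $M_r(B)$ and $\eta_1,\dots,\eta_r\in\mathbb C^q$, we have $\sum_{k,l}\langle T(w_{kl})\eta_l,\eta_k\rangle=\widehat T(\Gamma^*w\Gamma)$,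 where $\Gamma$ is the scalar $r\times q$ matrix with rows $\eta_1,\dots,\eta_r$.

Let $\mathcal K$ be the set of functionals on $M_q(\mathcal W)=\prod_jM_{ql_j}$ that are the composition of some truncation with a positive functional on $M_q(\mathcal W^{(J')})$. It is a convex cone, and we claim that $\widehat{R_0}$ lies in its weak$^*$ closure. Otherwise the Hahn--Banach theorem gives a self-adjoint $x=(x_j)$ with $\widehat{R_0}(x)<\inf_{\varphi\in\mathcal K}\varphi(x)$. As $\mathcal K$ is a cone, the infimum is $0$. The cone contains all positive functionals of a single coordinate, so $x_j\ge0$ for all $j$; hence $x\ge0$ and $\widehat{R_0}(x)\ge0$, a contradiction.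

So for every $\delta>0$ there are $J'$ and a completely positive $R':\mathcal W^{(J')}\to M_q$ with $\|R'(\mathrm{pr}_{J'}y)-R_0(y)\|<\delta$ for $y\in Y\cup\{1\}$. Then $\|R'\|=\|R'(1)\|\le1+\delta$, and $R=(1+\delta)^{-1}R'$ is ccp and within $\delta(1+\max_{y\in Y}\|y\|)$ of $R_0$ on $Y$.
\end{proof}

\begin{proposition}\label{prop:construct}
Let $A\ne0$ be separable with good nuclear witnesses, and $C=C_0(\mathbb R,A)$. Then there are an embedding $\alpha:C\to\prod_\omega M_{m_n}$ and ucp maps $\Psi_n^\pm:M_{m_n}\to M_{m_n}$ with $(\Psi_n^\pm)^\bullet\circ\alpha=\alpha\circ\tau^{\pm1}$.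
\end{proposition}

\begin{proof}
Fix dense sequences $(a_j)$ in $A$ and $(f_i)$ in $C_0(\mathbb R)$. The elements $x_{ij}=f_i\otimes a_j$ span a dense subspace of $C$. Let $b_j^{(n)},\phi_n,\psi_n,\theta$ be given by Lemma~\ref{lem:global}.

\medskip\noindent\textbf{Step 1: suspending the embedding $\theta$.}
The factorization \eqref{eq:witness} holds for the witnesses and not for the $a_j$, so quasidiagonality has to be applied to algebras containing the witnesses. Let $B_n\subset\mathcal B(H)$ be the separable C$^*$-algebra generated by $1$, the $b_j^{(n)}$ and $\psi_n(M_{k_n})$, and let $C_n=C_0(\mathbb R,B_n)$. Then $\theta(A)\subset\prod_\omega B_n$. For $g_1,\dots,g_r\in C_0(\mathbb R)$ and $y_1,\dots,y_r\in A$, choose lifts $(y_i^n)_n$ of $\theta(y_i)$ with $y_i^n\in B_n$. We claim that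
\begin{equation}\label{eq:Theta}
\lim_\omega\Big\|\sum_ig_i\otimes y_i^n\Big\|=\Big\|\sum_ig_i\otimes y_i\Big\|.
\end{equation}
The norms are suprema over $t\in\mathbb R$, and the issue is to exchange the supremum with the limit. Let $M=\sup_{i,n}\|y_i^n\|$, so that also $\|y_i\|\le M$, and let $\epsilon>0$. The set $\{(g_i(t))_i:t\in\mathbb R\}\subset\mathbb C^r$ is bounded, hence totally bounded, so there is a finite set $T\subset\mathbb R$ such that every $t$ has some $t'\in T$ with $\sum_i|g_i(t)-g_i(t')|<\epsilon$. Replacing the supremum over $\mathbb R$ by the maximum over $T$ changes each norm in \eqref{eq:Theta} by at most $\epsilon M$, for all $n$ at once, and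
\[
\lim_\omega\max_{t\in T}\Big\|\sum_ig_i(t)y_i^n\Big\|=\max_{t\in T}\Big\|\theta\Big(\sum_ig_i(t)y_i\Big)\Big\|=\max_{t\in T}\Big\|\sum_ig_i(t)y_i\Big\|.
\]
This proves \eqref{eq:Theta}. The class $(\sum_ig_i\otimes y_i^n)^\bullet$ does not depend on the lifts, and by \eqref{eq:Theta} applied to a difference it depends only on $\sum_ig_i\otimes y_i$. Products and adjoints of lifts are lifts, so we get an isometric $*$-homomorphism, which extends to an embedding $\Theta:C\to\prod_\omega C_n$ with
\[
\Theta\circ\tau^{\pm1}=(\tau^{\pm1})^\bullet\circ\Theta,\qquad\Theta(x_{ij})=(x_{ij}^{(n)})^\bullet,\qquad\text{where }x_{ij}^{(n)}=f_i\otimes b_j^{(n)}.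
\]
Put $X_n=\{x_{ij}^{(n)}:i,j\le n\}$.

\medskip\noindent\textbf{Step 2: factoring $X_n$ through a matrix algebra.}
We combine $\phi_n,\psi_n$ with sampling and interpolation in the variable $t$. Fix $n$. Choose $\delta>0$ with $|f_i(s)-f_i(t)|<1/n$ for $|s-t|\le\delta$, and an integer $\ell$ with $|f_i(t)|<1/n$ for $|t|\ge\ell\delta$, both for all $i\le n$. For integers $|r|\le\ell$ let $t_r=r\delta$ and $\chi_r(t)=\max(0,1-|t-t_r|/\delta)$. The sum $\chi=\sum_r\chi_r$ satisfies $\chi\le1$, with equality on $[-\ell\delta,\ell\delta]$. Hence for $i\le n$ and all $t$,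
\[
\Big|\sum_r\chi_r(t)f_i(t_r)-f_i(t)\Big|\le\sum_r\chi_r(t)\,|f_i(t_r)-f_i(t)|+(1-\chi(t))\,|f_i(t)|\le\frac1n.
\]
Let $q_n=(2\ell+1)k_n$, view elements $y$ of $M_{q_n}$ as block matrices with diagonal blocks $y_{rr}\in M_{k_n}$, and define
\begin{align*}
P_n&:C_n\to M_{q_n},&P_n(F)&=\operatorname{diag}\big(\phi_n(F(t_r))\big)_{|r|\le\ell},\\
Q_n&:M_{q_n}\to C_n,&Q_n(y)&=\sum_{|r|\le\ell}\chi_r\otimes\psi_n(y_{rr}).
\end{align*}
The map $P_n$ is a direct sum of ccp maps. The map $Q_n$ is a sum of completely positive maps, and $\|Q_n(y)(t)\|\le\chi(t)\max_r\|y_{rr}\|\le\|y\|$. So both are ccp. For $b=b_j^{(n)}$,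
\[
Q_nP_n(f_i\otimes b)-f_i\otimes b=\Big(\sum_rf_i(t_r)\chi_r-f_i\Big)\otimes\psi_n\phi_n(b)+f_i\otimes(\psi_n\phi_n(b)-b),
\]
and \eqref{eq:witness} gives $\|\psi_n\phi_n(b)\|\le\|a_j\|+2$ for $j\le n$. Therefore
\begin{equation}\label{eq:QP}
\|Q_nP_n(x_{ij}^{(n)})-x_{ij}^{(n)}\|\le\tfrac1n\big(\|a_j\|+2+\|f_i\|\big)\qquad(i,j\le n).
\end{equation}

\medskip\noindent\textbf{Step 3: the matrix model, chosen so that $P_n$ factors through it.}
By (F5) and separability of $C_n$ there are ccp maps $\kappa_{n,j}:C_n\to M_{l(n,j)}$, $j\in\mathbb N$, as in the definition of quasidiagonality. Let $\Lambda_1\subset\Lambda_2\subset\cdots$ be finite sets containing $0$ with union $\mathbb Q(\sqrt{-1})$. Choose $J_n$ such that for all $j\ge J_n$: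
\begin{enumerate}
\item[(A)] $\|\kappa_{n,j}(xy)-\kappa_{n,j}(x)\kappa_{n,j}(y)\|\le1/n$ for $x,y\in X_n$;
\item[(B)] $\|\kappa_{n,j}(z)\|\ge\|z\|-1/n$ for $z=\sum_{i,i'\le n}\mu_{ii'}x_{ii'}^{(n)}$ with all $\mu_{ii'}\in\Lambda_n$.
\end{enumerate}
Let $\mathcal W=\prod_{j\ge J_n}M_{l(n,j)}$, let $I$ be the ideal of null sequences, and let $\kappa_{n,\infty}=(\kappa_{n,j})_{j\ge J_n}:C_n\to\mathcal W$. The norm in $\mathcal W/I$ is $\limsup_j\|y_j\|$, so the induced map $\bar\kappa:C_n\to\mathcal W/I$ is an isometric $*$-homomorphism. By (F2), the ccp map $P_n\circ\bar\kappa^{-1}$ on $\bar\kappa(C_n)$ extends to a ccp map $\mathcal W/I\to M_{q_n}$. Composing with the quotient map gives a ccp map $R_0:\mathcal W\to M_{q_n}$ with $R_0\circ\kappa_{n,\infty}=P_n$. Lemma~\ref{lem:trunc} with $Y=\kappa_{n,\infty}(X_n)$ gives $J_n'\ge J_n$ and a ccp map $R_n:W_n\to M_{q_n}$ on $W_n=\bigoplus_{j=J_n}^{J_n'}M_{l(n,j)}$ such that the ccp map $\kappa_n=(\kappa_{n,j})_{J_n\le j\le J_n'}:C_n\to W_n$ satisfies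
\begin{equation}\label{eq:RK}
\|R_n\kappa_n(x)-P_n(x)\|<1/n\qquad(x\in X_n).
\end{equation}

Let $\alpha=(\kappa_n)^\bullet\circ\Theta:C\to\prod_\omega W_n$. It is linear, contractive and $*$-preserving. Let $x,y$ be two of the $x_{ij}$, with $\Theta(x)=(x_n)^\bullet$, $\Theta(y)=(y_n)^\bullet$ and $x_n,y_n\in X_n$ for large $n$. Then $\Theta(xy)=(x_ny_n)^\bullet$, and (A), which holds in every coordinate of $W_n$, gives $\alpha(xy)=\alpha(x)\alpha(y)$. By bilinearity and density, $\alpha$ is a $*$-homomorphism. If $z$ is a combination of the $x_{ij}$ with coefficients in $\mathbb Q(\sqrt{-1})$, then for large $n$ the corresponding combination of the $x_{ij}^{(n)}$ is among those in (B), so $\|\alpha(z)\|\ge\|\Theta(z)\|=\|z\|$. Such $z$ are dense, so $\alpha$ is isometric.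

\medskip\noindent\textbf{Step 4: the shift is induced by ccp maps.}
Put $\sigma_n^\pm=\kappa_n\circ\tau^{\pm1}\circ Q_n\circ R_n:W_n\to W_n$, a composition of ccp maps. For $x\in X_n$,
\begin{equation}\label{eq:sigma}
\begin{split}
\|\sigma_n^\pm\kappa_n(x)-\kappa_n(\tau^{\pm1}x)\|&\le\|Q_nR_n\kappa_n(x)-x\|\\
&\le\|Q_n\|\,\|R_n\kappa_n(x)-P_n(x)\|+\|Q_nP_n(x)-x\|.
\end{split}
\end{equation}
For $x=x_{ij}^{(n)}$ with $i,j$ fixed this tends to $0$ by \eqref{eq:QP} and \eqref{eq:RK}. Since $\alpha(\tau^{\pm1}x_{ij})=(\kappa_n(\tau^{\pm1}x_{ij}^{(n)}))^\bullet$, we get $(\sigma_n^\pm)^\bullet\alpha(x)=\alpha(\tau^{\pm1}x)$ for $x=x_{ij}$, and for all $x\in C$ by linearity and continuity.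

\medskip\noindent\textbf{Step 5: making the maps unital.}
To correct $\sigma_n^\pm$ at the unit without changing it on $W_n$ we need a state vanishing on $W_n$, so we add one row and one column. Let $m_n=1+\sum_{j=J_n}^{J_n'}l(n,j)$ and embed $W_n$ block-diagonally into the upper left corner of $M_{m_n}$; the unit $e_n$ of $W_n$ is $1$ minus the last diagonal matrix unit. Let $E_n:M_{m_n}\to W_n$ be the ccp map that keeps the diagonal blocks belonging to $W_n$ and deletes all other entries, and let $\xi_n(y)=y_{m_nm_n}$. Define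
\begin{equation}\label{eq:Psi}
\Psi_n^\pm(y)=\sigma_n^\pm(E_n(y))+\xi_n(y)\big(1-\sigma_n^\pm(e_n)\big).
\end{equation}
Then $\Psi_n^\pm(1)=1$ because $E_n(1)=e_n$, and $\Psi_n^\pm=\sigma_n^\pm$ on $W_n$. Both terms are completely positive, the second because $\xi_n$ is a state and $\sigma_n^\pm(e_n)\le1$. As $\alpha(C)\subset\prod_\omega W_n\subset\prod_\omega M_{m_n}$, Step~4 gives $(\Psi_n^\pm)^\bullet\circ\alpha=\alpha\circ\tau^{\pm1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $A=0$ is trivial. Embeddable algebras have good nuclear witnesses by Lemma~\ref{lem:easy} and (F4). The converse is Proposition~\ref{prop:construct} followed by Proposition~\ref{prop:criterion}.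
\end{proof}

\begin{remark}\label{rem:unital}
If $A\ne0$ is unital, the embedding can be made unital. Given an embedding $\pi:A\to\mathcal O_2^\omega$, lift $\pi(1)$ to projections $p_n\in\mathcal O_2$, which are nonzero for $\omega$-many $n$. All nonzero projections in $\mathcal O_2$ are equivalent to $1$, so there are isometries $w_n$ with $w_nw_n^*=p_n$ for these $n$. With $w=(w_n)^\bullet$, the map $a\mapsto w^*\pi(a)w$ is a unital embedding.
\end{remark}

\section{Exact algebras, generators and unitaries}\label{sec:gen}

We turn to Theorem~\ref{thm:more}. The equivalence (a)$\Leftrightarrow$(b) is Theorem~\ref{thm:main}. The implications (b)$\Rightarrow$(e), with $X$ a countable dense set, and (b)$\Rightarrow$(f) are immediate from the definition. The implication (b)$\Rightarrow$(d) holds with $\lambda=1$ by Lemma~\ref{lem:forms}(iii), since ccp maps are complete contractions by (F1). This section treats (c), (e)$\Rightarrow$(b) and (f)$\Rightarrow$(b); the next treats (d)$\Rightarrow$(a).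

\subsection*{(a)$\Rightarrow$(c)$\Rightarrow$(b)}
Kirchberg's theorem says that a C$^*$-algebra is exact if and only if it is nuclearly embeddable, that is, has a faithful representation that is a nuclear map. By (F4), $\mathcal O_2$ is nuclearly embeddable, hence exact, so (a) implies (c) with $B_n=\mathcal O_2$. If (c) holds, the $B_n$ are nuclearly embeddable and Lemma~\ref{lem:easy} gives (b).

\subsection*{(e)$\Rightarrow$(b)}
Witnesses for generators control $\psi\phi$ only on the generators, while (b) needs control on their products. The elements $x^*x$ and $xx^*$ are included in (e) to put the generators into a multiplicative domain.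

\begin{lemma}\label{lem:mult}
Let $A$ be generated by a set $X$, let $\theta:A\to\mathcal B(H)^\omega$ be an embedding, and let $\phi_n:\mathcal B(H)\to M_{k_n}$ and $\psi_n:M_{k_n}\to\mathcal B(H)$ be ccp maps such that $T=(\psi_n\phi_n)^\bullet$ fixes $\theta(x)$, $\theta(x^*x)$ and $\theta(xx^*)$ for all $x\in X$. Then $A$ has good nuclear witnesses.
\end{lemma}

\begin{proof}
The map $T$ is ccp, hence $*$-preserving. Let $y$ be $\theta(x)$ or $\theta(x)^*$ with $x\in X$. Then $T(y)=y$ and $T(y^*y)=y^*y=T(y)^*T(y)$, so $T(zy)=T(z)y$ for all $z$ by (F1). By induction on the length, $T$ fixes every word in such elements $y$, and so $T=\mathrm{id}$ on $\theta(A)$ by linearity and continuity. For a tuple $d$ in $A$ and lifts $d^{(n)}$ of $\theta(d)$ this says $\lim_\omega\|\psi_n\phi_n(d_i^{(n)})-d_i^{(n)}\|=0$ for all $i$, which is condition (ii) of Lemma~\ref{lem:forms}.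
\end{proof}

Under (e), apply Lemma~\ref{lem:global} to a list enumerating $\{x,x^*x,xx^*:x\in X\}$. By \eqref{eq:witness}, $T=(\psi_n\phi_n)^\bullet$ fixes $\theta$ of every member of the list, and Lemma~\ref{lem:mult} gives (b).

\subsection*{(f)$\Rightarrow$(b)}
Apply Lemma~\ref{lem:global} to the list $u_1,u_2,\dots$; if the list is finite, only the full tuple $(u_1,\dots,u_m)$ is used, which proves the last sentence of the theorem. We obtain $\theta$ and $T$ with $T\theta(u_i)=\theta(u_i)$. To use Lemma~\ref{lem:mult} we need to fix $e=\theta(1)=\theta(u_i^*u_i)=\theta(u_iu_i^*)$, a projection that may differ from the unit of $\mathcal B(H)^\omega$. The Schwarz inequality gives only $T(e)\ge e$, so we compress. Lift $e$ to positive contractions $e_n$ and replace $\psi_n$ by the ccp map $e_n\psi_n(\cdot)e_n$. This replaces $T$ by $T'=eT(\cdot)e$, which still fixes $\theta(u_i)=e\theta(u_i)e$. By (F1),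
\[
e=T'(\theta(u_1))^*\,T'(\theta(u_1))\le T'\big(\theta(u_1)^*\theta(u_1)\big)=T'(e)=eT(e)e\le e.
\]
So $T'(e)=e$, and Lemma~\ref{lem:mult} applies with $X=\{u_1,u_2,\dots\}$.

\section{Completely bounded witnesses}\label{sec:cb}

We prove (d)$\Rightarrow$(a). The construction of Section~\ref{sec:construct} goes through with completely bounded maps, but it ends with unital maps $\Psi_n^\pm$ that are only uniformly completely bounded, and Lemma~\ref{lem:O2} needs ucp maps. What saves the argument is that in the limit these maps induce a $*$-homomorphism, and a bounded $*$-homomorphism is automatically contractive. Applied with matrix coefficients, this makes $\Psi_n^\pm$ almost completely contractive on the relevant subspaces, and a unital map that is almost completely contractive is close to a ucp map.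

\subsection*{Standard facts on completely bounded maps}
Let $S$ be a subspace of a unital C$^*$-algebra $B$.
\begin{enumerate}
\item[(G1)] A functional $\xi$ on $S$ has $\|\xi\|_{cb}=\|\xi\|$: for unit vectors $\eta,\eta'\in\mathbb C^r$, $\langle[\xi(x_{kl})]\eta,\eta'\rangle=\xi(\sum_{k,l}\overline{\eta'_k}x_{kl}\eta_l)$, and the argument has norm at most $\|[x_{kl}]\|$. Hence $y\mapsto\xi(y)c$ has cb-norm $\|\xi\|\|c\|$ for a fixed element $c$.
\item[(G2)] If $S\subset M_m$ and $T:S\to M_{m'}$ is linear, then $T\otimes\mathrm{id}$ on $S\otimes\mathcal B(\ell^2)$ has norm $\|T\|_{cb}$: the corners $M_r\subset\mathcal B(\ell^2)$ give one inequality, and compressing to these corners, which commutes with $T\otimes\mathrm{id}$ and recovers norms as $r\to\infty$, gives the other.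
\item[(G3)] \emph{Wittstock's extension theorem} \cite[Thm.~8.2]{Pau}: a completely bounded map $S\to\mathcal B(K)$ extends to $B$ with the same cb-norm.
\item[(G4)] \emph{Representation theorem} \cite[Thm.~8.4]{Pau}: a completely bounded map $T:B\to\mathcal B(K)$ has the form $V_1^*\pi(\cdot)V_2$ with $\pi:B\to\mathcal B(L)$ a representation, $V_i:K\to L$ and $\|V_1\|\|V_2\|=\|T\|_{cb}$. After rescaling the $V_i$ and cutting down by $\pi(1)$, we may take $\pi$ unital and $\|V_i\|^2\le\|T\|_{cb}$.
\item[(G5)] \cite[Lemma~8.1]{Pau}: if $T:B\to M_q$ is a complete contraction, then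
\[
\begin{pmatrix}\mu1&x\\y^*&\mu'1\end{pmatrix}\longmapsto\begin{pmatrix}\mu1&T(x)\\T(y)^*&\mu'1\end{pmatrix}\qquad(\mu,\mu'\in\mathbb C,\ x,y\in B)
\]
is a ucp map on an operator system in $M_2(B)$.
\end{enumerate}

\begin{remark}\label{rem:lambda}
The uniformity of $\lambda$ is the whole content of (d): if $\lambda$ may depend on the length $m$ of the tuple, the condition holds for every separable $A$. Represent $A$ faithfully on $H$ and take $a'=a$. Let $c_1,\dots,c_{m'}$, $m'\le m$, be an Auerbach basis of the span of the $a_i$, that is, a basis of unit vectors whose dual functionals have norm one, and extend these functionals to norm-one functionals $\xi_i$ on $\mathcal B(H)$. Then $\phi(x)=\operatorname{diag}(\xi_i(x))$ and $\psi(y)=\sum_iy_{ii}c_i$ satisfy $\psi\phi(a_i)=a_i$, and (G1) gives $\|\phi\|_{cb}\le1$ and $\|\psi\|_{cb}\le m$.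
\end{remark}

\subsection*{The construction with completely bounded maps}

\begin{lemma}\label{lem:trunccb}
Lemma~\ref{lem:trunc} holds with ``ccp'' replaced by ``completely contractive'' in both places.
\end{lemma}

\begin{proof}
The ucp map that (G5) associates with $R_0$ extends by Arveson's theorem to a ucp map $\Phi_0:M_2(\mathcal W)\to M_2(M_q)$ with $\Phi_0(e_{12}\otimes y)=e_{12}\otimes R_0(y)$. Apply Lemma~\ref{lem:trunc} to $\Phi_0$ on $M_2(\mathcal W)=\prod_jM_{2l_j}$ and the finite set $\{e_{12}\otimes y:y\in Y\}$. This gives a ccp map $\Phi:M_2(\mathcal W^{(J')})\to M_2(M_q)$ with $\|\Phi(e_{12}\otimes\mathrm{pr}_{J'}y)-e_{12}\otimes R_0(y)\|<\epsilon$. Let $R(w)$ be the $(1,2)$ block of $\Phi(e_{12}\otimes w)$; the map $R$ is a composition of three complete contractions.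
\end{proof}

\begin{proposition}\label{prop:constructcb}
Let $A\ne0$ be separable and satisfy (d) with constant $\lambda$. Then the conclusion of Proposition~\ref{prop:construct} holds with unital linear maps $\Psi_n^\pm$ satisfying $\|\Psi_n^\pm\|_{cb}\le2\lambda+1$ in place of ucp maps.
\end{proposition}

\begin{proof}
We go through the places where the maps $\phi_n,\psi_n$ enter. The proof of Lemma~\ref{lem:global} only records the maps supplied by the hypothesis, so under (d) it gives the same conclusion with $\|\phi_n\|_{cb}\le1$ and $\|\psi_n\|_{cb}\le\lambda$ for all $n$. Step~1 is unchanged. In Step~2, $P_n$ is a direct sum of complete contractions, so $\|P_n\|_{cb}\le1$. For $y\in M_k(M_{q_n})$, the value of $(\mathrm{id}\otimes Q_n)(y)$ at $t$ is $\sum_r\chi_r(t)\,(\mathrm{id}\otimes\psi_n)(y_{rr})$, of norm at most $\lambda\|y\|$, so $\|Q_n\|_{cb}\le\lambda$. Estimate \eqref{eq:QP} used only linearity and \eqref{eq:witness}. In Step~3, $\bar\kappa$ is an embedding, hence completely isometric, so $P_n\circ\bar\kappa^{-1}$ is a complete contraction;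 extend it by (G3) instead of (F2), and use Lemma~\ref{lem:trunccb} to get $R_n$ with $\|R_n\|_{cb}\le1$ and \eqref{eq:RK}. The maps $\kappa_{n,j}$ still come from (F5) and are ccp, so $\alpha$ is an embedding as before. In Step~4, $\|\sigma_n^\pm\|_{cb}\le\lambda$, and the right side of \eqref{eq:sigma} tends to $0$ because $\|Q_n\|\le\lambda$ for all $n$; this is where the uniformity of $\lambda$ is first used. In Step~5, the maps \eqref{eq:Psi} are unital and extend $\sigma_n^\pm$, and their two terms have cb-norm at most $\lambda$ and $1+\lambda$, the second by (G1).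
\end{proof}

\subsection*{Correcting the maps to ucp maps}

\begin{lemma}\label{lem:almost}
Let $S\subset M_m$ be a subspace containing $1$, and $T:S\to M_m$ a unital linear map with $\|T\|_{cb}\le1+\delta$, where $0\le\delta<1/4$. Then there is a ucp map $\Psi:M_m\to M_m$ with $\|\Psi(y)-T(y)\|\le10\sqrt\delta\,\|y\|$ for $y\in S$.
\end{lemma}

\begin{proof}
By (G3) and (G4), $T(y)=V_1^*\pi(y)V_2$ on $S$ with $\pi$ a unital representation of $M_m$ and $\|V_i\|^2\le1+\delta$. Unitality gives $V_1^*V_2=1$, hence also $V_2^*V_1=1$, and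
\begin{gather*}
(V_1-V_2)^*(V_1-V_2)=V_1^*V_1+V_2^*V_2-2\le2\delta,\\
\|V_2^*V_2-1\|=\|(V_2-V_1)^*V_2\|\le\sqrt{2\delta(1+\delta)}\le2\sqrt\delta<1.
\end{gather*}
So $V_2^*V_2$ is invertible and $V=V_2(V_2^*V_2)^{-1/2}$ is an isometry. From $V_2=V(V_2^*V_2)^{1/2}$ and $|1-\sqrt t|\le|1-t|$ we get $\|V-V_2\|\le2\sqrt\delta$, and then $\|V-V_1\|\le4\sqrt\delta$. The ucp map $\Psi=V^*\pi(\cdot)V$ satisfies
\[
\|T(y)-\Psi(y)\|\le\big(\|V_1-V\|\,\|V_2\|+\|V_2-V\|\big)\|y\|\le\big(8\sqrt\delta+2\sqrt\delta\big)\|y\|.\qedhere
\]
\end{proof}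

\begin{proposition}\label{prop:correct}
Let $C$ be a separable C$^*$-algebra without unit, let $\alpha,\beta:C\to\prod_\omega M_{m_n}$ be $*$-homomorphisms with $\alpha$ injective, and let $T_n:M_{m_n}\to M_{m_n}$ be unital linear maps with $\sup_n\|T_n\|_{cb}<\infty$ and $(T_n)^\bullet\circ\alpha=\beta$. Then there are ucp maps $\Psi_n:M_{m_n}\to M_{m_n}$ with $(\Psi_n)^\bullet\circ\alpha=\beta$.
\end{proposition}

\begin{proof}
\textbf{Automatic contractivity.} Complete contractivity is tested on matrices of unbounded size, so we build the coefficients into the ultraproduct. Let $\mathcal D=\prod_\omega(M_{m_n}\otimes\mathcal B(\ell^2))$. It contains commuting unital copies of $\prod_\omega M_{m_n}$ and of $\mathcal M=\mathcal B(\ell^2)^\omega$, with $(y_n)^\bullet(c_n)^\bullet=(y_n\otimes c_n)^\bullet$. By (G2) and the uniform bound, $V=(T_n\otimes\mathrm{id})^\bullet$ is a bounded linear map on $\mathcal D$. Let $C^+=\alpha(C)+\mathbb C1$ and let $\gamma$ be the restriction of $(T_n)^\bullet$ to $C^+$. Then $\gamma(\alpha(x)+\mu1)=\beta(x)+\mu1$,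 which is a $*$-homomorphism, and
\[
V(yc)=(T_n(y_n)\otimes c_n)^\bullet=\gamma(y)c\qquad(y=(y_n)^\bullet\in C^+,\ c=(c_n)^\bullet\in\mathcal M).
\]
The span $\mathcal E$ of the products $yc$ is a $*$-algebra, since $(yc)(y'c')=(yy')(cc')$ and $(yc)^*=y^*c^*$. The formula for $V$ shows that $V$ respects these two operations, so $V|_{\mathcal E}$ is a $*$-homomorphism. Being bounded, it extends to a $*$-homomorphism on the C$^*$-algebra $\overline{\mathcal E}$. Hence
\begin{equation}\label{eq:contr}
\|V(z)\|\le\|z\|\qquad(z\in\mathcal E).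
\end{equation}

\medskip\noindent\textbf{Almost complete contractivity on finite-dimensional subspaces.}
Finite-dimensional C$^*$-algebras are unital, so $C$ is infinite-dimensional and has a linearly independent sequence $x_1,x_2,\dots$ with dense span. Fix lifts $(y_{i,n})_n$ of $y_i=\alpha(x_i)$, and put $y_0=1$, $y_{0,n}=1$. Fix $r$, let $S_n=\operatorname{span}\{y_{0,n},\dots,y_{r,n}\}$, and write $\|T_n|_{S_n}\|_{cb}=1+\delta_n$, where $\delta_n\ge0$ by unitality. We claim that $\lim_\omega\delta_n=0$.

To pass a violation to the limit we need bounds on coefficients. Since $C$ has no unit, $1\notin\alpha(C)$, and since $\alpha$ is injective, $y_0,\dots,y_r$ are linearly independent. So there is $c_0>0$ with $\|\sum_i\mu_iy_i\|\ge2c_0\max_i|\mu_i|$ for all scalars $\mu_i$. Then for $\omega$-many $n$,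
\[
\Big\|\sum_i\mu_iy_{i,n}\Big\|\ge c_0\max_i|\mu_i|\qquad\text{for all }\mu\in\mathbb C^{r+1}.
\]
Otherwise, for $\omega$-many $n$ there is $\mu^n$ with $\max_i|\mu_i^n|=1$ and $\|\sum_i\mu_i^ny_{i,n}\|<c_0$; by compactness $\mu=\lim_\omega\mu^n$ exists, has $\max_i|\mu_i|=1$, and satisfies $\|\sum_i\mu_iy_i\|\le c_0$, a contradiction. For these $n$ the $y_{i,n}$ form a basis of $S_n$ whose coordinate functionals have norm at most $1/c_0$. By (G1) and (G2),
\[
\max_i\|c_i\|\le c_0^{-1}\Big\|\sum_iy_{i,n}\otimes c_i\Big\|\qquad(c_0',\dots\text{ arbitrary: }c_i\in\mathcal B(\ell^2),\ 0\le i\le r).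
\]
Suppose that $\lim_\omega\delta_n>\delta>0$. By (G2), for $\omega$-many $n$ there are $c_i^n\in\mathcal B(\ell^2)$ with $\|\sum_iy_{i,n}\otimes c_i^n\|\le1$ and $\|\sum_iT_n(y_{i,n})\otimes c_i^n\|\ge1+\delta$, and these satisfy $\|c_i^n\|\le1/c_0$. Put $c_i^n=0$ for the other $n$. The element $z=\sum_iy_i\,(c_i^n)^\bullet$ of $\mathcal E$ has $\|z\|\le1$ and $\|V(z)\|\ge1+\delta$, contradicting \eqref{eq:contr}. This proves the claim.

\medskip\noindent\textbf{Diagonalization.}
By Lemma~\ref{lem:almost}, for each $r$ there are ucp maps $\Psi_n^{(r)}$ on $M_{m_n}$ (take the identity map when $\delta_n\ge1/4$) with $\lim_\omega\|\Psi_n^{(r)}(y_{i,n})-T_n(y_{i,n})\|=0$ for $i\le r$. The sets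
\[
\Omega_r=\big\{n\ge r:\|\Psi_n^{(r)}(y_{i,n})-T_n(y_{i,n})\|<1/r\text{ for all }i\le r\big\}
\]
belong to $\omega$. For $n\in\Omega_1$ let $r(n)$ be the largest $r$ with $n\in\Omega_1\cap\dots\cap\Omega_r$, which exists since $\Omega_r\subset[r,\infty)$, and put $\Psi_n=\Psi_n^{(r(n))}$; for $n\notin\Omega_1$ put $\Psi_n=\mathrm{id}$. If $n\in\Omega_1\cap\dots\cap\Omega_r$ and $i\le r$, then $r(n)\ge r$ and $\|\Psi_n(y_{i,n})-T_n(y_{i,n})\|<1/r(n)\le1/r$. Hence $(\Psi_n)^\bullet\alpha(x_i)=(T_n)^\bullet\alpha(x_i)=\beta(x_i)$ for all $i$, and $(\Psi_n)^\bullet\circ\alpha=\beta$ by linearity and continuity.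
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:more}]
Assume (d), and take $\alpha$ and $\Psi_n^\pm$ from Proposition~\ref{prop:constructcb}. The algebra $C=C_0(\mathbb R,A)$ is separable, and it has no unit because $A\ne0$ and its elements vanish at infinity. Proposition~\ref{prop:correct}, applied with $\beta=\alpha\circ\tau$ and $T_n=\Psi_n^+$, and again with $\beta=\alpha\circ\tau^{-1}$ and $T_n=\Psi_n^-$, replaces these maps by ucp maps. Proposition~\ref{prop:criterion} then gives (a). Together with Section~\ref{sec:gen}, this proves all the equivalences.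
\end{proof}

\begin{thebibliography}{9}

\bibitem{BO} Brown and Ozawa, \emph{C$^*$-algebras and finite-dimensional approximations}.

\bibitem{GS} Isaac Goldbring and Thomas Sinclair, \emph{On Kirchberg's Embedding Problem}, arXiv:1404.1861 (2014).

\bibitem{Pau} Paulsen, \emph{Completely bounded maps and operator algebras}.

\bibitem{Voi} Voiculescu, \emph{A note on quasi-diagonal C$^*$-algebras and homotopy}, Duke Math. J. 62 (1991).

\end{thebibliography}
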